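\title{The bar visibility number of large transitive tournaments}

\begin{abstract}
The bar visibility number $b(G)$ of a digraph $G$ is the least $t$ such that one can assign at most $t$ horizontal bars to each vertex so that $xy$ is an arc exactly when some bar of $x$ sees some bar of $y$ above it. We prove that for the transitive tournament $T_n$ the ratio $b(T_n)/n$ converges to $(3-\sqrt7)/2=0.17712\ldots$. The lower bound comes from a sweep argument that charges each arc to a bar. The upper bound comes from an explicit fractional arrangement of four kinds of local configurations, which is rounded by means of the Pippenger--Spencer theorem.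
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{bar} is a closed horizontal segment of positive length in the plane. Consider a finite family of bars, no two of which share an interior point. A bar $u$ \emph{sees} a bar $v$ above it if they are joined by an unblocked vertical strip of positive width, that is, if there is a rectangle of positive width whose bottom side lies on $u$, whose top side lies on $v$, and whose interior meets no bar. A \emph{$t$-bar visibility representation} of a digraph $G$ assigns at most $t$ bars to each vertex so that $xy$ is an arc of $G$ if and only if some bar of $x$ sees some bar of $y$ above it. The \emph{bar visibility number} $b(G)$ is the least $t$ for which such a representation exists. It measures into how many pieces the vertices must be cut before $G$ can be drawn by upward lines of sight.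

A tournament is an orientation of a complete graph, and it is \emph{transitive} if $xz$ is an arc whenever $xy$ and $yz$ are arcs. Up to isomorphism there is one transitive tournament $T_n$ on $n$ vertices: its vertices are the \emph{labels} $1,\dots,n$, and its arcs are the pairs $ij$ with $i<j$. Since $T_n$ has no loops, two bars with the same label may not see each other; Remark~\ref{rem:loops} shows that the limit studied here does not depend on this convention.

For $T_n$ the unwanted visibilities are easy to avoid: if every bar with label $z$ is drawn at height $z$, then every line of sight is an arc. The problem is one of economy, namely to realize all $\binom n2$ arcs with few bars per label. Axenovich, Beveridge, Hutchinson and West showed that $b(T_n)=1$ for $1\le n\le4$, that $b(T_n)=2$ for $5\le n\le 10$, that $b(T_n)=3$ for $13\le n\le15$, that $b(T_n)\le\frac{7n}{24}+2\sqrt{n\log n}$, and that $b(T_n)<\frac{3n}{14}+42$ when $n$ is sufficiently large. An asymptotic lower bound of $1/6$ on $b(T_n)/n$ follows from Euler's formula. The question of Feng, Ge, West and Yang~\cite{FGWY} that we answer is whether $\lim_{n\to\infty}b(T_n)/n$ exists and, if so, what its value is.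

To see which answer to expect, sweep a vertical line from left to right across a representation. When the line meets the left end of a bar, at most two new visibilities appear: the new bar sees the bar above it and is seen by the bar below it. When the line leaves a bar, at most one new visibility appears, between its two former neighbors. So a bar accounts for at most three arcs, $\binom n2\le 3tn$, and we recover the bound $1/6$. One might guess that $1/6$ is the truth. It is not, because a label $k<t$ has only $k-1$ in-neighbors, so that most of its bars gain nothing from being seen from below; the same holds, upside down, for the largest labels. This loss amounts to about $t^2$ arcs, and the count becomes $\frac12n^2\lesssim 3tn-t^2$. Our theorem says that, to first order, there is no other obstruction. Let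
\[
\tau=\frac{3-\sqrt7}{2}=0.17712\ldots
\]
be the smaller root of $x^2-3x+\frac12$.

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] For all $n\ge2$, \ $b(T_n)\ge\frac12\bigl(3(n-1)-\sqrt{(n-1)(7n-9)}\bigr)$.
\item[(b)] As $n\to\infty$, \ $b(T_n)\le(\tau+o(1))n$.
\end{enumerate}
Consequently $\lim_{n\to\infty}b(T_n)/n$ exists and equals $\tau=\frac{3-\sqrt7}{2}$.
\end{theorem}

The last statement follows from (a) and (b) because the right side of (a), divided by $n$, tends to $\tau$.

Part (a) is proved in Section~\ref{sec:lower}. For part (b) we encode representations as sequences of insertions and deletions of labels and describe four kinds of \emph{gadgets}, in which almost every bar realizes as many pairs as the lower bound allows (Section~\ref{sec:walks}). A \emph{plan} prescribes, in the limit $n\to\infty$, how many gadgets of each kind are placed at which labels (Section~\ref{sec:plans}). Two things then have to be shown: there is a plan that covers every pair exactly once and uses every label exactly $\tau n$ times (Section~\ref{sec:optimal}), and every plan can be rounded to a representation with negligible loss (Section~\ref{sec:rounding}). Apart from standard tail bounds, the proof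 of Theorem~\ref{thm:main} uses one outside result, the Pippenger--Spencer theorem~\cite{PS}.

\section{The lower bound}\label{sec:lower}

Fix a $t$-bar representation of $T_n$, and let $e_1<\dots<e_r$ be the abscissae of the endpoints of the bars. Put $J_s=(e_s,e_{s+1})$ for $1\le s<r$ and $J_0=(-\infty,e_1)$. All vertical lines through $J_s$ meet the same bars, at distinct heights; these bars, ordered from bottom to top, form the \emph{stack} on $J_s$. The stack on $J_0$ is empty. Every strip of positive width contains a strip of positive width over a single $J_s$, so
\begin{equation}\label{eq:stacks}
\text{$u$ sees $v$ above it}\iff\text{$v$ is immediately above $u$ in some stack.}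
\end{equation}
Every visibility must be an arc $ij$ with $i<j$. Hence the labels strictly increase upward in every stack.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Give every bar three \emph{accounts}, called up, down and exit. We charge each pair $i<j$ to one account, in such a way that no account is charged twice. Let $J_s$ be the first interval on which some bar $v$ with label $j$ is immediately above some bar $u$ with label $i$; it exists by~\eqref{eq:stacks}, and $s\ge1$. On $J_{s-1}$ the bar $v$ is not immediately above $u$. There are three cases.
\begin{itemize}
\item If $u$ starts at $e_s$, charge the pair to the up account of $u$. Then $v$ is the bar immediately above $u$ on the first interval of $u$.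
\item Otherwise, if $v$ starts at $e_s$, charge the pair to the down account of $v$. Then $u$ is the bar immediately below $v$ on the first interval of $v$.
\item Otherwise both $u$ and $v$ are present on $J_{s-1}$. At least one bar lies between them there, and all such bars end at $e_s$. Let $w$ be the bar immediately above $u$ on $J_{s-1}$, and charge the pair to the exit account of $w$. Then $u$ is the bar immediately below $w$ on the last interval of $w$, and $v$ is the bar immediately above $u$ on the next interval. The label of $w$ lies strictly between $i$ and $j$.
\end{itemize}
In each case the account determines $u$ and $v$, and hence the pair. So each account is charged at most once.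

Consider the at most $t$ bars with label $k$. Their up accounts are charged by distinct pairs $kj$ with $j>k$, hence at most $\min(t,n-k)$ times in total. Their down accounts are charged by distinct pairs $ik$ with $i<k$, hence at most $\min(t,k-1)$ times. Their exit accounts are charged at most $t$ times, and never if $k\in\{1,n\}$. Suppose that $t\le n-1$. Then
\[
\sum_{k=1}^n\min(t,n-k)=\sum_{k=1}^n\min(t,k-1)=\binom t2+t(n-t)=tn-\frac{t^2+t}2,
\]
and summing over all accounts gives
\begin{equation}\label{eq:count}
\binom n2\le(2tn-t^2-t)+t(n-2)=3tn-t^2-3t .
\end{equation}
This says that $f(t)\le0$ for $f(x)=x^2-3(n-1)x+\frac{n(n-1)}2$. The discriminant of $f$ is $9(n-1)^2-2n(n-1)=(n-1)(7n-9)$, so the right side of (a) is the smaller root of $f$, and $t$ is at least this root. If $t\ge n-1$, the bound also holds: $f(n-1)=(n-1)(2-\frac{3n}2)<0$, so the smaller root is less than $n-1$.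
\end{proof}

\begin{remark}\label{rem:loops}
The strict increase of labels was used only to exclude exit charges for the labels $1$ and $n$. If bars of the same vertex were allowed to see each other, labels would increase weakly in each stack, the label of $w$ would lie in $[i,j]$, and the bound $t$ on exit charges would have to be used for all $n$ labels. This gives $\binom n2\le3tn-t^2-t$ for $t\le n-1$, hence again $t\ge(\tau-o(1))n$. The representations constructed for part (b) contain no such visibilities, so the limit is the same.
\end{remark}

\begin{lemma}\label{lem:mono}
If $n\le n'$, then $b(T_n)\le b(T_{n'})$.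
\end{lemma}

\begin{proof}
Delete all bars with labels greater than $n$ from a representation of $T_{n'}$. As labels increase upward, this removes a top part of each stack. Two remaining bars are therefore consecutive in a stack after the deletion exactly if they were so before, and by~\eqref{eq:stacks} the result represents $T_n$.
\end{proof}

\begin{corollary}
$b(T_{12})=3$.
\end{corollary}

\begin{proof}
Theorem~\ref{thm:main}(a) gives $b(T_{12})\ge\frac12(33-\sqrt{825})=2.13\ldots$, and Lemma~\ref{lem:mono} gives $b(T_{12})\le b(T_{13})=3$ by the value quoted in Section~\ref{sec:intro}.
\end{proof}

\subsection*{What equality requires}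
The proof above tells us what a representation with $t\approx\tau n$ must look like. The following description is not used in any proof, but it guides the construction. For \eqref{eq:count} to be nearly tight, almost every estimate in its proof must be nearly tight. A \emph{middle} label $k$, with $t<k\le n-t$, needs almost all of its $t$ bars to be charged three times. A \emph{low} label $k\le t$ needs about $k$ down charges, so that almost all pairs of low labels go to down accounts; about $k$ of its bars are charged three times and the other $t-k$ are charged twice, at the up and exit accounts. The \emph{high} labels $k>n-t$ behave as the mirror image. We therefore need configurations in which bars realize three new pairs each, and configurations in which low or high bars realize two new pairs each.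

\section{Walks and gadgets}\label{sec:walks}

Write $[n]=\{1,\dots,n\}$. A \emph{walk} is a sequence $\emptyset=S_0,S_1,\dots,S_m=\emptyset$ of subsets of $[n]$ in which each set arises from the previous one by inserting or deleting one label. The walk \emph{realizes} a pair $y<z$ if $y$ and $z$ are consecutive elements of some $S_i$. The concatenation of walks is a walk, and it realizes every pair that one of them realizes.

\begin{lemma}\label{lem:walk}
If a walk realizes all pairs of labels and inserts each label at most $t$ times, then $b(T_n)\le t$.
\end{lemma}

\begin{proof}
For each label $z$ and each maximal run $S_p,\dots,S_q$ of sets containing $z$, draw the bar $[p,q+1]$ at height $z$. There is one bar for each insertion. Bars with the same label are disjoint, because the next run of $z$ starts at an index $p'\ge q+2$. The stack over $(i,i+1)$ consists of one bar for each label of $S_i$, in increasing order. By~\eqref{eq:stacks} the visibilities are exactly the realized pairs, directed from the smaller label to the larger one.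
\end{proof}

\begin{example}
The walk $\emptyset,\ 1,\ 14,\ 134,\ 1234,\ 124,\ 12,\ 1,\ \emptyset$ realizes $14$, then $13$ and $34$, then $12$ and $23$, then $24$. It inserts each label once, so $b(T_4)=1$. The bar with label $3$ is charged three times: by $34$ (up), $13$ (down) and $24$ (exit).
\end{example}

Pairs that are realized more than once do no harm, so a small set of leftover pairs can be handled by a wasteful walk at the end.

\begin{lemma}\label{lem:clean}
If $G$ is a graph on $[n]$ with $m$ edges, then some walk realizes all edges of $G$ and inserts each label at most $1+\sqrt{2m}$ times.
\end{lemma}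

\begin{proof}
A subgraph with minimum degree $\delta$ has more than $\delta$ vertices, hence at least $\delta^2/2$ edges, and so $\delta\le\sqrt{2m}$. Remove the vertices one at a time, always one of minimum degree in the remaining graph, and orient its remaining edges away from it. All outdegrees are at most $\sqrt{2m}$. For each label $z$ in turn: insert $z$; for each in-neighbor $y$ of $z$, insert $y$ and delete it again; delete $z$. The set $\{y,z\}$ occurs for every edge, and $y$ is inserted once for its own turn and once for each edge leaving it.
\end{proof}

A \emph{gadget} is a walk that inserts each of its labels exactly once, so that its labels and its bars are in bijection. Every bar has a \emph{role}. The roles are linearly ordered, and the only requirement on the labels is that they are distinct and that a smaller role gets a smaller label; labels with the same role may be ordered arbitrarily. This freedom is what makes the gadgets easy to pack. A gadget consists of a number $u$ of identical \emph{units}. Each unit inserts some \emph{cost bars} and realizes some \emph{designated pairs}, shown in brackets below. The remaining bars are \emph{extra}; their number will be negligible compared with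 $u$.

\subsection*{Ladders}
The roles are $k<b<c<\bar k$. Insert the two \emph{rails} $k$ and $\bar k$ and a bar $c_0$. For $i=1,\dots,u$:
\begin{quote}
insert $b_i$ $[kb_i,\ b_ic_{i-1}]$; delete $c_{i-1}$ $[b_i\bar k]$; insert $c_i$ $[b_ic_i,\ c_i\bar k]$; delete $b_i$ $[kc_i]$.
\end{quote}
Then delete everything; see Figure~\ref{fig:ladder}. Each unit starts from $\{k,c_{i-1},\bar k\}$ and passes through $\{k,b_i,c_{i-1},\bar k\}$, $\{k,b_i,\bar k\}$, $\{k,b_i,c_i,\bar k\}$, $\{k,c_i,\bar k\}$, in which the bracketed pairs are consecutive. This is the basic mechanism of the construction: two new bars realize six new pairs, the rate of three per bar allowed by the lower bound, while the rails are paid for only once.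

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.75cm,y=0.8cm]
\draw[ultra thick] (1,0)--(14,0) (2,3.6)--(13,3.6) (3,2.2)--(5,2.2) (4,1.2)--(7,1.2) (6,2.6)--(9,2.6) (8,0.8)--(11,0.8) (10,2)--(12,2);
\draw[dashed] (4.5,0)--(4.5,2.2) (5.5,1.2)--(5.5,3.6) (6.5,1.2)--(6.5,3.6) (7.5,0)--(7.5,2.6) (8.5,0)--(8.5,2.6) (9.5,0.8)--(9.5,3.6) (10.5,0.8)--(10.5,3.6) (11.5,0)--(11.5,2);
\node[left] at (1,0) {$k$}; \node[left] at (2,3.6) {$\bar k$}; \node[left] at (3,2.2) {$c_0$};
\node[left] at (4,1.2) {$b_1$}; \node[right] at (9,2.6) {\small$c_1$};
\node[right] at (11,0.8) {\small$b_2$}; \node[right] at (12,2) {$c_2$};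
\end{tikzpicture}
\caption{The bars of a ladder with two units; each bar is drawn at the height of its label. The twelve dashed segments between consecutive bars are the designated pairs, six for the unit that inserts $b_1,c_1$ and six for the unit that inserts $b_2,c_2$.}
\label{fig:ladder}
\end{figure}

\subsection*{Switching ladders}
If the rails of a ladder are low and high labels, the ladder realizes pairs between these and middle labels at no cost to them. But low labels have bars to spend, and pairs of low labels must be realized too. A \emph{switch} does both: it replaces the lower rail by a new bar, above a permanent \emph{anchor} $a$, and realizes three new pairs, one of them between the anchor and the new rail.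

The roles are $a<k<b<c<\bar k<\bar a$, and a vector $\sigma=(\sigma_b,\sigma_c,\bar\sigma_b,\bar\sigma_c)\in\{0,1\}^4$, fixed for the whole gadget, says which switches are performed. Insert $a$, $\bar a$ and one bar for each of the roles $k,c,\bar k$. A unit starts from a set $\{a,k,c,\bar k,\bar a\}$ and proceeds as follows.
\begin{enumerate}
\item Insert a new $b$ $[kb,\ bc]$.
\item If $\sigma_b=1$: delete $k$ $[ab]$, insert a new $k'$ $[ak',\ k'b]$. Otherwise put $k'=k$.
\item Delete $c$ $[b\bar k]$.
\item If $\bar\sigma_b=1$: delete $\bar k$ $[b\bar a]$, insert a new $\bar k'$ $[b\bar k',\ \bar k'\bar a]$. Otherwise put $\bar k'=\bar k$.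
\item Insert a new $c'$ $[bc',\ c'\bar k']$.
\item Delete $b$ $[k'c']$.
\item If $\sigma_c=1$: delete $k'$ $[ac']$, insert a new $k''$ $[ak'',\ k''c']$.
\item If $\bar\sigma_c=1$: delete $\bar k'$ $[c'\bar a]$, insert a new $\bar k''$ $[c'\bar k'',\ \bar k''\bar a]$.
\end{enumerate}
After $u$ units, delete everything. At every moment there is at most one bar of each role, so two bars are consecutive exactly if no role between theirs is present. Steps 1--2 take place while $b$ is present, so the bar above the lower rail is $b$; steps 3--4 while $b$ but no bar of role $c$ is present; step 5 puts $c'$ between $b$ and $\bar k'$; and steps 6--8 take place while $c'$ but no bar of role $b$ is present. Thus all bracketed pairs are realized.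

\subsection*{Doubles}
These gadgets provide the bars with two charges. In a gadget of \emph{lower doubles} the roles are $k<b$, and there are two parameters $R$ and $h$. Insert $b_0$. For $i=1,\dots,R$: insert $h$ new bars $k_{i,1},\dots,k_{i,h}$ in increasing order of their labels; delete $b_{i-1}$ and insert $b_i$; delete the bars $k_{i,j}$ in decreasing order of their labels. Finally delete $b_R$. Just after its insertion $k_{i,j}$ is the largest label of role $k$ present, so it is directly below $b_{i-1}$; just before its deletion it is again the largest, so it is directly below $b_i$. Each $k_{i,j}$ is a unit, with designated pairs $[k_{i,j}b_{i-1},\ k_{i,j}b_i]$, and $u=Rh$. A gadget of \emph{upper doubles}, with roles $b<\bar k$, is obtained by reversing the order of the labels.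

\begin{lemma}\label{lem:gadgets}
In each gadget the designated pairs are realized and pairwise distinct, and each joins two different roles. In terms of roles, the designated pairs and the cost bars of one unit and the number of extra bars of the gadget are as follows.
\begin{center}
\begin{tabular}{llll}
\hline
gadget & designated pairs per unit & cost bars & extra bars\\
\hline
ladder & $kb,\ kc,\ b\bar k,\ c\bar k,\ bc,\ bc$ & $b,\ c$ & $3$\\
switching ladder & $kb,\ kc,\ b\bar k,\ c\bar k,\ bc,\ bc$ & $b,\ c$ & $5$\\
\quad also, if $\sigma_b=1$ & $ab,\ ak,\ kb$ & $k$ &\\
\quad also, if $\sigma_c=1$ & $ac,\ ak,\ kc$ & $k$ &\\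
\quad also, if $\bar\sigma_b=1$ & $b\bar a,\ \bar k\bar a,\ b\bar k$ & $\bar k$ &\\
\quad also, if $\bar\sigma_c=1$ & $c\bar a,\ \bar k\bar a,\ c\bar k$ & $\bar k$ &\\
lower doubles & $kb,\ kb$ & $k$ & $R+1$\\
upper doubles & $b\bar k,\ b\bar k$ & $\bar k$ & $R+1$\\
\hline
\end{tabular}
\end{center}
\end{lemma}

\begin{proof}
The table is read off from the definitions, and we have seen that the pairs are realized. It remains to see that they are distinct. In a switching ladder, the designated pairs containing a given bar $b$ occur only in the unit that inserts it, and its partners are $k$, $c$, $\bar k$, $c'$ and, if the corresponding switches are on, $a$, the new $k'$, $\bar a$ and the new $\bar k'$; these are different bars. A designated pair that contains $c'$ and no bar of role $b$ occurs in the unit that inserts $c'$, since in the next unit $c'$ appears only in step~1; the partners $\bar k',k'$ and possibly $a,k'',\bar a,\bar k''$ are again different. The remaining pairs, of the forms $ak$ and $\bar k\bar a$, occur once for each newly inserted rail. A ladder is a switching ladder with $\sigma=0$ from which the anchors are removed. In a gadget of doubles, two units have different cost bars, and the two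 pairs of a unit differ because $b_{i-1}\ne b_i$.
\end{proof}

\section{Plans}\label{sec:plans}

We rescale the labels to $[0,1]$ and count units in multiples of $n^2$. There are $19$ \emph{kinds} of units: ladder, switching ladder with one of the $16$ vectors $\sigma$, lower double, and upper double. A \emph{placed unit} is a kind together with a position in $[0,1]$ for each of its roles, increasing in the order of the roles. A role has one position even if several bars of the unit have this role; one should imagine that these bars receive different labels close to the position.

A \emph{plan} is a finite measure on placed units whose restriction to each kind is absolutely continuous with respect to Lebesgue measure on the positions of the roles. For each kind and each designated pair in the table of Lemma~\ref{lem:gadgets}, counted with multiplicity, project the plan to the positions of the two roles; the sum of these measures has a density with respect to $dx\,dy$ on the triangle $\{0<x<y<1\}$, the \emph{coverage} of the plan. For each kind and each cost bar, project the plan to the position of its role; the sum of these measures has a density with respect to $dx$ on $[0,1]$, the \emph{cost}. Coverage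 $1$ means that every pair is designated once on average, and cost $t$ means that every label is inserted $tn$ times on average.

\begin{proposition}\label{prop:round}
If some plan has coverage $1$ almost everywhere and cost at most $t$ almost everywhere, then $\limsup_{n\to\infty}b(T_n)/n\le t$.
\end{proposition}

\begin{example}
Place lower doubles with $(k,b)=(x,y)$ and upper doubles with $(b,\bar k)=(x,y)$, each with density $\frac14$ on the triangle. Each unit designates its pair twice, so the coverage is $2\cdot\frac14+2\cdot\frac14=1$. The cost at $x$ is $\frac14(1-x)$ from the lower doubles and $\frac14x$ from the upper doubles, in total $\frac14$. Proposition~\ref{prop:round} gives $b(T_n)\le(\frac14+o(1))n$. No plan made of doubles alone can do better, since its total coverage $\frac12$ is twice its total cost.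
\end{example}

\begin{proposition}\label{prop:plan}
There is a plan with coverage $1$ almost everywhere and cost $\tau$ almost everywhere.
\end{proposition}

Propositions~\ref{prop:round} and~\ref{prop:plan} together give Theorem~\ref{thm:main}(b).

\section{The optimal plan}\label{sec:optimal}

\subsection{Zones and global balance}
Following the end of Section~\ref{sec:lower}, we divide $[0,1]$ into the low zone $A=[0,\tau]$, the middle zone $B=[\tau,1-\tau]$ and the high zone $\bar A=[1-\tau,1]$. Put
\[
\beta=1-2\tau=\sqrt7-2,\qquad g=\frac\tau\beta=\frac{\sqrt7-1}6 .
\]
We use the coordinates $x=\tau\alpha$ on $A$, $x=\tau+\beta s$ on $B$ and $x=1-\tau\bar\alpha$ on $\bar A$, with $\alpha,s,\bar\alpha\in[0,1]$. From $g^2=(8-2\sqrt7)/36$ and $2.6457<\sqrt7<2.6458$ we get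
\begin{equation}\label{eq:g}
6g^2+2g=1,\qquad 0.2742<g<0.2743,\qquad g^2<0.0753 .
\end{equation}
The identity in~\eqref{eq:g} is the equation $\tau^2-3\tau+\frac12=0$ in disguise: multiply it by $\beta^2$ and substitute $\beta=1-2\tau$.

The plan will consist of ladders with all four roles in $B$; switching ladders with $a,k\in A$, $b,c\in B$ and $\bar k,\bar a\in\bar A$; lower doubles with $k\in A$; and upper doubles with $\bar k\in\bar A$. Total masses are then forced. Let $m_1$ and $m_2$ be the masses of ladders and switching ladders. Both have two cost bars in $B$, and they designate six and two pairs in $B\times B$. So $2m_1+2m_2=\tau\beta=g\beta^2$ and $6m_1+2m_2=\frac12\beta^2$, which gives $m_1=\frac18(1-2g)\beta^2=M\beta^2$ with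
\[
M=\tfrac34g^2 .
\]
Pairs in $A\times A$ arise only as $ak$ in switches, so at the point $\alpha$ the switches must cost $\tau\alpha$, and the remaining $\tau(1-\alpha)$ goes to lower doubles, of total mass $\frac12\tau^2$. Pairs in $A\times\bar A$ arise only from doubles. If lower and upper doubles share this square of area $\tau^2$ equally, lower doubles of mass $\frac14\tau^2$ have their partner in $\bar A$, and the other half have their partner in $B$. What remains free is the joint law of the four roles of a ladder and the distribution over $B$ of the partners of doubles. We first show which properties these two ingredients need, and then construct them.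

\subsection{Reduction to two ingredients}
Let $X=(X_1,X_2,X_3,X_4)$ be a random vector with a density and $0<X_1<\dots<X_4<1$; it will describe the $s$-coordinates of the roles $k,b,c,\bar k$ of a ladder. Let $f_i$ be the density of $X_i$, and put $\nu=f_1+f_2+f_3+f_4$ and $\mu=f_2+f_3$. For $s<s'$ let $\kappa(s,s')$ be the sum of the densities of $(X_1,X_2)$, $(X_1,X_3)$, $(X_2,X_4)$, $(X_3,X_4)$ and twice the density of $(X_2,X_3)$; this is the list $kb,kc,b\bar k,c\bar k,bc,bc$. Put $K=M\kappa$, and extend $\kappa$ and $K$ symmetrically to the unit square. The indices $1,2,3,4$ occur in $2,4,4,2$ of the six pairs, so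
\begin{equation}\label{eq:kappamarg}
\int_0^1\kappa(s,s')\,ds'=2f_1+4f_2+4f_3+2f_4=2\nu(s)+2\mu(s).
\end{equation}
Let $\varphi$ be a probability density on $[0,1]$; it will describe the partners in $B$ of the doubles. Put
\[
\psi=\tfrac34\mu-\tfrac12\varphi ,
\]
so that $\int_0^1\psi=\frac32-\frac12=1$; this function will describe the bars $b,c$ at which switches take place.

\begin{lemma}\label{lem:reduce}
Suppose that for almost all $s,s'\in[0,1]$ and all $\alpha\in[0,1]$
\begin{enumerate}
\item[(C1)] $\nu(s)=4$,
\item[(C2)] $\psi(s)\ge0$,
\item[(C3)] $K(s,s')+g^2\varphi(s)\varphi(s')<1$,
\item[(C4)] $g\bigl[(1+\alpha)\psi(s)+(1-\alpha)\varphi(s)\bigr]<1$.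
\end{enumerate}
Then there is a plan with coverage $1$ and cost $\tau$ almost everywhere.
\end{lemma}

The shape of the plan comes from the rectangle $A\times B$. Switches will cover it with density $g\psi(s)$, which does not depend on $\alpha$. Doubles will cover it with density $g(1-\alpha)\varphi(s)$, which is heavier for small $\alpha$. The pairs $kb,kc$ present in every switching ladder must make up the rest,
\[
V(\alpha,s)=1-g\psi(s)-g(1-\alpha)\varphi(s),
\]
so the lower rails cannot be placed uniformly in $A$; their law has to be tilted linearly toward large $\alpha$. Condition (C3) makes room for the tilt, and (C2) and (C4) make the required frequency of switches a probability.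

\begin{proof}
Define
\[
\lambda(s,s')=\frac{g^2\varphi(s)\varphi(s')}{1-K(s,s')},\qquad \pi(\alpha,s)=\frac{g\alpha\psi(s)}{V(\alpha,s)} .
\]
By (C3), $K<1$ and $\lambda\in[0,1)$. Condition (C4) says that $V-g\alpha\psi>0$, and $g\alpha\psi\ge0$ by (C2); so $V>0$ and $\pi\in[0,1)$. The plan is the sum of four parts.
\begin{enumerate}
\item[(P1)] \emph{Ladders}, of total mass $M\beta^2$, with the $s$-coordinates of $(k,b,c,\bar k)$ distributed as $X$.
\item[(P2)] \emph{Switching ladders.} The coordinates $(\alpha,s,s',\bar\alpha)$ of $(k,b,c,\bar k)\in A\times B\times B\times\bar A$, with $s<s'$, have the density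
\[
\tfrac12\beta^2\,\bigl(1-K(s,s')\bigr)\bigl(1+(2\alpha-1)\lambda(s,s')\bigr)\bigl(1+(2\bar\alpha-1)\lambda(s,s')\bigr)\ \ge0
\]
with respect to $d\alpha\,ds\,ds'\,d\bar\alpha$. Given these coordinates, draw independently the coordinate $\alpha'$ of $a$ uniformly from $[0,\alpha]$, the coordinate $\bar\alpha'$ of $\bar a$ uniformly from $[0,\bar\alpha]$, and $\sigma_b,\sigma_c,\bar\sigma_b,\bar\sigma_c\in\{0,1\}$, equal to $1$ with the probabilities $\pi(\alpha,s)$, $\pi(\alpha,s')$, $\pi(\bar\alpha,s)$, $\pi(\bar\alpha,s')$.
\item[(P3)] \emph{Lower doubles.} The position $(x,y)$ of $(k,b)$ has density $\frac12g(1-\alpha)\varphi(s)$ on $A\times B$ and $\frac12\mathbf 1[\alpha<\bar\alpha]$ on $A\times\bar A$, with respect to $dx\,dy$.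
\item[(P4)] \emph{Upper doubles.} The position $(x,y)$ of $(b,\bar k)$ has density $\frac12g(1-\bar\alpha)\varphi(s)$ on $B\times\bar A$ and $\frac12\mathbf 1[\bar\alpha<\alpha]$ on $A\times\bar A$, with respect to $dx\,dy$.
\end{enumerate}
This is a finite measure, absolutely continuous on each kind, and the positions increase in the order of the roles. We use repeatedly that $\int_0^1(1+(2\alpha-1)\lambda)\,d\alpha=1$, so that a rail coordinate can be integrated out of (P2) without trace, and that by \eqref{eq:kappamarg}, (C1) and \eqref{eq:g}
\begin{equation}\label{eq:marg}
\int_0^1\bigl(1-K(s,s')\bigr)\,ds'=1-\tfrac34g^2\bigl(8+2\mu(s)\bigr)=2g-\tfrac32g^2\mu(s).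
\end{equation}

\emph{Coverage on $B\times B$.} Here $dx\,dy=\beta^2\,ds\,ds'$. Ladders contribute $M\beta^2\kappa/\beta^2=K$. Switching ladders contribute the pair $bc$ twice, that is $2\cdot\frac12\beta^2(1-K)/\beta^2=1-K$. The sum is $1$.

\emph{Cost on $B$.} Here $dx=\beta\,ds$. Ladders contribute $M\beta^2\mu/\beta=\frac34g^2\beta\mu$. In switching ladders the point $s$ can be the position of $b$, with $c$ above it, or of $c$, with $b$ below it; together these give $\frac12\beta^2\int_0^1(1-K(s,s'))\,ds'/\beta=g\beta-\frac34g^2\beta\mu$ by~\eqref{eq:marg}. Doubles have no cost bars in $B$. The sum is $g\beta=\tau$. (Without (C1) the same computation gives $\beta(\frac12-M\nu(s))$, so (C1) is exactly the condition for constant cost on $B$.)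

\emph{Coverage on $A\times B$.} Here $dx\,dy=\tau\beta\,d\alpha\,ds$ and $\beta^2/(\tau\beta)=1/g$. The pairs $kb$ and $kc$ that are present in every switching ladder contribute together, by $(1-K)\lambda=g^2\varphi(s)\varphi(s')$, $\int_0^1\varphi=1$ and~\eqref{eq:marg},
\[
\frac1{2g}\Bigl[\int_0^1\bigl(1-K(s,s')\bigr)\,ds'+(2\alpha-1)g^2\varphi(s)\Bigr]
=1-\tfrac34g\mu(s)+(\alpha-\tfrac12)g\varphi(s)=V(\alpha,s),
\]
where the last step uses $\frac34\mu=\psi+\frac12\varphi$. A switch at $b$ repeats the pair $kb$, and it occurs with the probability $\pi$ evaluated at the coordinates of this pair; the same holds for $c$. So the additional pairs $kb,kc$ contribute $\pi V=g\alpha\psi(s)$. Each such switch also designates $ab$ or $ac$, where the coordinate $\alpha'$ of $a$ has conditional density $1/\alpha$ on $[0,\alpha]$; at the point $(\alpha',s)$ this contributes $\int_{\alpha'}^1g\alpha\psi(s)\,\frac{d\alpha}\alpha=g(1-\alpha')\psi(s)$. At a given point $(\alpha,s)$ the switches thus contribute $g\alpha\psi+g(1-\alpha)\psi=g\psi$. Lower doubles contribute $2\cdot\frac12g(1-\alpha)\varphi$. The sum is $V+g\psi+g(1-\alpha)\varphi=1$.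

\emph{Coverage on $A\times A$.} Only the pairs $ak$ contribute, one for each lower switch. By the previous paragraph the lower switches have the measure $g\alpha\psi(s)\cdot\tau\beta\,d\alpha\,ds=\tau^2\alpha\psi(s)\,d\alpha\,ds$, and integrating over $s$ gives $\tau^2\alpha\,d\alpha$. Multiplying by the conditional density $1/\alpha$ of $\alpha'$ gives $\tau^2\,d\alpha'\,d\alpha=dx\,dy$ on $\{\alpha'<\alpha\}$. The coverage is $1$.

\emph{Coverage on $A\times\bar A$.} Only doubles contribute: $2\cdot\frac12\bigl(\mathbf 1[\alpha<\bar\alpha]+\mathbf 1[\bar\alpha<\alpha]\bigr)=1$ almost everywhere.

\emph{Cost on $A$.} Here $dx=\tau\,d\alpha$. Each lower switch has one cost bar $k$, which gives $\tau^2\alpha/\tau=\tau\alpha$. Lower doubles with partner in $B$ give $\int_0^1\frac12g(1-\alpha)\varphi(s)\beta\,ds=\frac12\tau(1-\alpha)$, and those with partner in $\bar A$ give $\int_\alpha^1\frac12\tau\,d\bar\alpha=\frac12\tau(1-\alpha)$. Upper doubles have their cost bars in $\bar A$. The sum is $\tau$.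

\emph{Coverage on $B\times\bar A$ and $\bar A\times\bar A$, cost on $\bar A$.} Exchange barred and unbarred symbols ($a,k,\alpha,\alpha',\sigma_b,\sigma_c$) and keep $b,c,s,s'$ fixed. This preserves the rows for switching ladders in the table of Lemma~\ref{lem:gadgets} and the measure (P2), and it exchanges (P3) and (P4) together with their rows. It turns the computations for $A\times B$, $A\times A$ and $A$ into those for $B\times\bar A$, $\bar A\times\bar A$ and $\bar A$.
\end{proof}

\subsection{The law of a ladder}
Recall that if $Y_1<\dots<Y_N$ are the order statistics of $N$ independent uniform points of $[0,1]$, then $Y_i$ has density $N\binom{N-1}{i-1}s^{i-1}(1-s)^{N-i}$, these densities sum to $N$, and for $i<j$ the pair $(Y_i,Y_j)$ has at $s<s'$ the density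
\begin{equation}\label{eq:order}
N(N-1)\binom{N-2}{i-1,\ j-i-1,\ N-j}P^{\,i-1}d^{\,j-i-1}Q^{\,N-j},
\end{equation}
where $P=s$, $d=s'-s$ and $Q=1-s'$. For fixed $s<s'$ these pair densities sum to $N(N-1)(P+d+Q)^{N-2}=N(N-1)$.

The obvious way to satisfy (C1) is to let $X$ be the order statistics of four uniform points. This fails, narrowly. In $\kappa$ the pair $14$ is omitted and the pair $23$ is doubled, so $\kappa=12(1-d^2+2PQ)$, and $K$ tends to $18M=13.5\,g^2>1.01$ as $s,s'\to\frac12$: ladders alone would cover some pairs more than once. We repair this by choosing four out of six order statistics, in patterns that often separate $X_2$ from $X_3$.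

\begin{lemma}\label{lem:X}
Let $Y_1<\dots<Y_6$ be the order statistics of six independent uniform points of $[0,1]$. Independently choose one of the index patterns $2356$, $1245$, $1346$ with probability $\frac13$ each, and let $X$ be the corresponding quadruple of the $Y_i$. Then $\nu=4$, $\kappa<16$, and $\mu(s)=10p(1+p)\le\frac{25}8$ with $p=s(1-s)$.
\end{lemma}

\begin{proof}
Each of the six indices lies in exactly two patterns, so $\nu=\frac23\cdot6=4$. The inner indices of the patterns are $3,5$; $2,4$; $3,4$. Hence $\mu$ is one third of the sum of the densities of $Y_2,Y_3,Y_3,Y_4,Y_4,Y_5$:
\[
\mu=10s(1-s)^4+40s^2(1-s)^3+40s^3(1-s)^2+10s^4(1-s)=10p(1-3p)+40p^2,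
\]
where we used $s^3+(1-s)^3=1-3p$. This equals $10p(1+p)$, and $p\le\frac14$ gives $\mu\le\frac{25}8$.

The six pairs in the definition of $\kappa$ become the index pairs $23,25,36,56,35,35$ for the first pattern, $12,14,25,45,24,24$ for the second, and $13,14,36,46,34,34$ for the third. So the index pair $ij$ occurs $c_{ij}$ times, where $c_{ij}=2$ for $14,24,25,34,35,36$, $c_{ij}=1$ for $12,13,23,45,46,56$, and $c_{ij}=0$ for $15,16,26$. By~\eqref{eq:order} with $N=6$ we have $\kappa=\frac13\cdot30E=10E$, where $E=\sum c_{ij}\,w_{ij}$ and $w_{ij}=\binom{4}{i-1,\,j-i-1,\,6-j}P^{i-1}d^{\,j-i-1}Q^{6-j}$. Since $\sum w_{ij}=1$, the deficit $2-E=\sum(2-c_{ij})w_{ij}$ involves only nine pairs. The pairs $56,12,45,23,46,13$ have the weights $P^4,Q^4,4P^3Q,4PQ^3,4P^3d,4Q^3d$, and the pairs $26,15,16$, which count twice, have the weights $4Pd^3,4Qd^3,d^4$. Thus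
\[
2-E=P^4+Q^4+4PQ(P^2+Q^2)+4d(P^3+Q^3)+8d^3(P+Q)+2d^4 .
\]
Put $\rho=P+Q=1-d$. The first three terms equal $\rho^4-6P^2Q^2\ge\frac58\rho^4$, because $PQ\le\rho^2/4$, and $P^3+Q^3\ge\rho^3/4$ by convexity. Therefore
\[
2-E\ge F(d):=\tfrac58\rho^4+d\rho^3+8d^3\rho+2d^4=\tfrac58-\tfrac32d+\tfrac34d^2+\tfrac{17}2d^3-\tfrac{51}8d^4 .
\]
We have $F'(d)=\frac32(1-d)(17d^2-1)$, so $F$ attains its minimum on $[0,1]$ at $d_0=1/\sqrt{17}$. There the even terms give $\frac58+\frac3{68}-\frac3{136}=\frac{11}{17}$ and the odd terms give $-\frac32d_0+\frac12d_0=-d_0$. Since $\frac{11}{17}-\frac1{\sqrt{17}}>0.647-0.243>0.4$, we obtain $E<1.6$ and $\kappa<16$.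
\end{proof}

\subsection{The partners of doubles}
The conditions on $\varphi$ pull in different directions. By (C2), $\varphi\le\frac32\mu$, so $\varphi$ must vanish at both ends of $[0,1]$. Condition (C4) at $\alpha=1$, $s=\frac12$ reads $\varphi(\frac12)>\frac{75}{16}-\frac1g$, which exceeds $1.04$. Condition (C3) requires $\varphi$ to stay small where $K$ is large. A trapezoid slightly higher than $1$ meets all three demands.

\begin{proof}[Proof of Proposition~\ref{prop:plan}]
Take $X$ from Lemma~\ref{lem:X} and
\[
\varphi(s)=\tfrac{12}{11}\min\bigl(1,\,12s,\,12(1-s)\bigr).
\]
The minimum has integral $1-2\cdot\frac1{24}=\frac{11}{12}$, so $\varphi$ is a probability density. We verify the conditions of Lemma~\ref{lem:reduce}; (C1) is part of Lemma~\ref{lem:X}.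

(C2) We need $\varphi\le15p(1+p)$. Both sides are invariant under $s\mapsto1-s$, so let $s\le\frac12$. For $s\le\frac1{12}$ we have $\varphi=\frac{144}{11}s\le\frac{55}4s=15\cdot\frac{11}{12}s\le15p$. For $\frac1{12}\le s\le\frac12$ we have $p\ge\frac{11}{144}$ and $15p\ge\frac{165}{144}>\frac{12}{11}=\varphi$.

(C3) We have $K=\frac34g^2\kappa<12g^2$ and $\varphi(s)\varphi(s')\le\frac{144}{121}<1.2$, so the left side is less than $13.2\cdot0.0753<1$.

(C4) The left side is linear in $\alpha$, so it suffices to treat $\alpha=0$ and $\alpha=1$. At $\alpha=0$ it equals $g(\frac34\mu+\frac12\varphi)\le0.2743\,(\frac{75}{32}+\frac6{11})<0.8$. At $\alpha=1$ it equals $2g\psi$. For $s\in[\frac1{12},\frac{11}{12}]$ we have $\varphi=\frac{12}{11}$ and $2g\psi\le0.5486\,(\frac{75}{32}-\frac6{11})<0.987$. For the other $s$ we have $p\le\frac{11}{144}<0.077$ and $2g\psi\le0.5486\cdot7.5\,p(1+p)<0.35$.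
\end{proof}

\section{Rounding a plan}\label{sec:rounding}

A plan is a fractional object. To round it we must choose about $n^2$ gadgets on actual labels such that their designated pairs are disjoint and no label is used too often. We express both constraints as disjointness in one hypergraph, view the plan as a fractional matching, and pass to an integral matching of almost the same size.

\subsection{From fractional matchings to matchings}
A hypergraph is \emph{$r$-uniform} if all its edges have $r$ vertices. The \emph{degree} of a vertex is the number of edges containing it, the \emph{codegree} of two distinct vertices is the number of edges containing both, and a \emph{matching} is a set of pairwise disjoint edges.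

\begin{theorem}[Pippenger--Spencer \cite{PS}]\label{thm:PS}
For all $r\ge2$ and $\delta>0$ there are $\gamma>0$ and $\Delta_0$ such that the following holds. If an $r$-uniform hypergraph has at least $\Delta_0$ vertices, all degrees in $[(1-\gamma)\Delta,\Delta]$ for some $\Delta\ge\Delta_0$, and all codegrees at most $\gamma\Delta$, then its edge set can be partitioned into at most $(1+\delta)\Delta$ matchings.
\end{theorem}

Our hypergraph will be weighted, not uniform and not regular. Dummy vertices make it uniform and regular in the weighted sense, and random sampling removes the weights. We use Chebyshev's inequality and Bernstein's inequality in the following form: if $S$ is a sum of independent Bernoulli variables with mean at most $\Delta$, then $\Pr(|S-\mathbb ES|>x)\le2\exp\bigl(-\frac{x^2}{2(\Delta+x/3)}\bigr)$ for $x>0$.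

\begin{lemma}\label{lem:pack}
For all $r\ge3$, $C\ge1$ and $\eta>0$ there is $n_0$ such that the following holds for $n\ge n_0$. Let $H$ be a hypergraph on a set $U$ with $|U|\le Cn^2$ and edge sizes in $[2,r-1]$. Let $w\ge0$ be edge weights such that $w(x):=\sum_{e\ni x}w(e)\le1$ for all $x\in U$, $\sum_{e\ni x,x'}w(e)\le C/n$ for all $x\ne x'$, and $w(H):=\sum_ew(e)\ge n^2/C$. Then $H$ has a matching with at least $(1-\eta)w(H)$ edges.
\end{lemma}

The codegree hypothesis cannot be dropped: in a disjoint union of triangles with weight $\frac12$ on each edge, a matching has at most $\frac23w(H)$ edges.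

\begin{proof}
All implied constants depend only on $r$ and $C$, and $o(1)$ refers to $n\to\infty$.

\emph{Regularization.} Let $\Lambda=\sum_ew(e)(r-|e|)+\sum_{x\in U}(1-w(x))(r-1)$. Then $\Lambda\ge w(H)\ge n^2/C$. Since edges have at least two vertices, $w(H)\le\frac12\sum_xw(x)\le\frac C2n^2$, so $\Lambda=O(n^2)$. Let $Z$ be a set of $y=\lceil\Lambda\rceil$ new vertices. Define an $r$-uniform weighted hypergraph $\hat H$ on $U\cup Z$ with two sorts of edges: the \emph{real} edges $e\cup S$, for $e\in H$ and $S\subseteq Z$ with $|S|=r-|e|$, of weight $w(e)/\binom y{r-|e|}$; and the edges $\{x\}\cup S$, for $x\in U$ and $S\subseteq Z$ with $|S|=r-1$, of weight $(1-w(x))/\binom y{r-1}$. These edges are all different, since real edges meet $U$ in at least two vertices. The real edges have total weight $w(H)$.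

A given vertex of $Z$ lies in a fraction $j/y$ of the $j$-subsets of $Z$, and two given vertices lie in a fraction $\frac{j(j-1)}{y(y-1)}$. Hence the weighted degree is $w(x)+(1-w(x))=1$ for $x\in U$, and $\Lambda/y\in[\frac\Lambda{\Lambda+1},1]$ on $Z$. The weighted codegree is at most $C/n$ within $U$; it is $\sum_{e\ni x}w(e)\frac{r-|e|}y+(1-w(x))\frac{r-1}y\le\frac ry$ for $x\in U$ and a vertex of $Z$; and it is at most $\frac{r\Lambda}{y(y-1)}\le\frac r{y-1}$ within $Z$. So all weighted codegrees are at most $C'/n$ for a constant $C'$. The weight of an edge is at most the weighted codegree of two of its vertices, so it is at most $C'/n$ as well.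

\emph{Sampling.} Let $\Delta=\lceil\sqrt n\rceil$. Keep each edge of $\hat H$ independently with probability $\Delta$ times its weight, which is at most $1$ for large $n$. We show that each of three events has probability $1-o(1)$.

The degree of a vertex is a sum of independent Bernoulli variables with mean in $[\frac\Lambda{\Lambda+1}\Delta,\Delta]$. By Bernstein's inequality with $x=\Delta^{3/4}$, it deviates from its mean by more than $\Delta^{3/4}$ with probability at most $2e^{-\sqrt\Delta/3}$. There are $O(n^2)$ vertices and $n^2e^{-n^{1/4}/3}\to0$, so with probability $1-o(1)$ no vertex deviates.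

The codegree of two vertices is a sum of independent Bernoulli variables with mean $\xi\le C'\Delta/n=O(n^{-1/2})$. It is at least $10$ only if some ten of these variables equal $1$, and the sum over all $10$-sets of the product of their means is at most $\xi^{10}/10!=O(n^{-5})$. There are $O(n^4)$ pairs of vertices, so with probability $1-o(1)$ all codegrees are less than $10$.

The number of kept real edges has mean $\Delta w(H)\to\infty$ and variance at most its mean. By Chebyshev's inequality it is at least $(1-o(1))\Delta w(H)$ with probability $1-o(1)$.

\emph{Coloring.} Fix an outcome with all three properties and put $\Delta'=\Delta+\Delta^{3/4}$. All degrees lie in $[(1-o(1))\Delta',\Delta']$, all codegrees are $o(\Delta')$, and the number of vertices is at least $y\to\infty$. By Theorem~\ref{thm:PS} with $\delta=\eta/2$, for large $n$ the kept edges split into at most $(1+\delta)\Delta'$ matchings. One of them contains at least $\frac{(1-o(1))\Delta w(H)}{(1+\delta)\Delta'}\ge(1-\eta)w(H)$ real edges. Their intersections with $U$ are pairwise disjoint edges of $H$.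
\end{proof}

\subsection{Proof of Proposition~\ref{prop:round}}
Fix a plan with coverage $1$ and cost at most $t$, and let $\epsilon\in(0,\frac14)$.

\emph{Discretization.} A gadget needs many labels for each role, ordered like the roles. We therefore replace positions by intervals. Partition $[0,1]$ into $N$ intervals $I_1,\dots,I_N$ of length $1/N$, the \emph{cells}, and discard all placed units that have two roles in the same cell. Such a unit has two roles at distance at most $1/N$. As $N\to\infty$, the sets of units with two roles at distance at most $1/N$ decrease to the set of units with two coinciding roles, which is null by absolute continuity. The plan is a finite measure, so the discarded mass tends to $0$. Fix $N$ such that it is at most $\epsilon/18$.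

The \emph{type} $\vartheta$ of a remaining unit is its kind together with the cells of its roles; these cells are distinct and ordered like the roles, and there are finitely many types. Let $\omega_\vartheta$ be the mass of type $\vartheta$, let $q_\vartheta\in\{2,6,9,12,15,18\}$ be its number of designated pairs per unit, let $\mathrm{mult}_\vartheta(i,j)$ be the number of these that join the cells $i<j$, and let $\mathrm{cost}_\vartheta(i)$ be the number of cost bars per unit in cell $i$. Integrate the coverage over $I_i\times I_j$, the cost over $I_i$, and the coverage over the whole triangle, which has area $\frac12$. As a discarded unit has at most $18$ designated pairs,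
\begin{equation}\label{eq:types}
\sum_\vartheta\omega_\vartheta\,\mathrm{mult}_\vartheta(i,j)\le\frac1{N^2},\quad
\sum_\vartheta\omega_\vartheta\,\mathrm{cost}_\vartheta(i)\le\frac tN,\quad
\frac12-\epsilon\le\sum_\vartheta\omega_\vartheta q_\vartheta\le\frac12 .
\end{equation}
Since $q_\vartheta\ge2$, the last inequality gives $W:=\sum_\vartheta\omega_\vartheta\le\frac14$.

\emph{Sizes of gadgets.} Gadgets must be long, so that extra bars are negligible. They must also all have the same number of designated pairs, because Lemma~\ref{lem:pack} controls only the number of edges of the matching. Fix an integer $R\ge N/\epsilon$ and put $q=180R^2$. For type $\vartheta$ use the gadget with $u_\vartheta=q/q_\vartheta$ units: $30R^2$ for ladders, one of $30R^2,20R^2,15R^2,12R^2,10R^2$ for switching ladders, and $90R^2$ for doubles, with parameters $R$ and $h=90R$. Every gadget has exactly $q$ designated pairs. By Lemma~\ref{lem:gadgets} its number of extra bars is at most $u_\vartheta/R$, since $5\le10R$ and $R+1\le90R$. Let $G$ be the largest number of bars of one of these gadgets. From now on $N,R,q,G$ are constants, and $n=Nm$ with $m\to\infty$.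

\emph{The hypergraph.} Let cell $i$ correspond to the labels $(i-1)m+1,\dots,im$, and put $L=\lceil(t+\epsilon)n\rceil$. The vertex set $U$ consists of all pairs of labels in different cells and all \emph{slots} $(z,l)$ with $z\in[n]$ and $1\le l\le L$. A slot is a permit to insert $z$ once. An \emph{instance} of type $\vartheta$ is an injective assignment of labels to the bars of the gadget such that each bar gets a label from the cell of its role. Since the cells are ordered like the roles, every instance is a valid gadget; for doubles, the order of insertion inside a stack depends on the labels, but the set of designated pairs does not. An instance together with a choice of $l_z\in[L]$ for each of its labels $z$ defines an edge, which consists of the $q$ designated pairs and the slots $(z,l_z)$. Distribute the weight $\omega_\vartheta n^2/u_\vartheta$ equally over all instances of type $\vartheta$ and all choices of the $l_z$. If a subset of $U$ arises in several ways, it is one edge whose weight is the sum of the weights, and we remember one instance that gives rise to it. This defines $H$ and $w$. The edge sizes lie in $[2,q+G]$, $|U|=O(n^2)$, and by~\eqref{eq:types}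
\[
w(H)=\sum_\vartheta\frac{\omega_\vartheta n^2}{u_\vartheta}=\frac{n^2}q\sum_\vartheta\omega_\vartheta q_\vartheta\in\Bigl[\frac{n^2}q\Bigl(\frac12-\epsilon\Bigr),\ n^2\Bigr].
\]

\emph{Weighted degrees.} A uniformly random instance of a given type assigns labels by independent, uniformly random injections, one for each cell. So each bar is uniform over the $m$ labels of its cell, and each designated pair of bars is uniform over the $m^2$ pairs of labels of its two cells. For a pair of labels in the cells $i<j$, the weighted degree is therefore
\[
\sum_\vartheta\frac{\omega_\vartheta n^2}{u_\vartheta}\cdot\frac{u_\vartheta\,\mathrm{mult}_\vartheta(i,j)}{m^2}=N^2\sum_\vartheta\omega_\vartheta\,\mathrm{mult}_\vartheta(i,j)\le1 .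
\]
A gadget of type $\vartheta$ has at most $u_\vartheta(\mathrm{cost}_\vartheta(i)+\frac1R)$ bars in cell $i$, and given the instance the $l_z$ are independent and uniform on $[L]$. So a slot of a label in cell $i$ has weighted degree at most
\[
\frac{n^2}{mL}\sum_\vartheta\omega_\vartheta\Bigl(\mathrm{cost}_\vartheta(i)+\frac1R\Bigr)\le\frac nL\Bigl(t+\frac{NW}R\Bigr)\le\frac{n(t+\epsilon)}L\le1 .
\]

\emph{Weighted codegrees.} For $j\le3$, a random instance assigns $j$ given labels to $j$ given bars with probability at most $(m-2)^{-j}$, so it uses $j$ given labels with probability at most $G^j(m-2)^{-j}$. Two distinct pairs involve at least three labels, and so do a pair and a slot of a label outside the pair; in both cases the weighted codegree is at most $n^2G^3(m-2)^{-3}=O(1/n)$. For a pair and a slot of one of its labels it is at most $1/L$ times the weighted degree of the pair, which is $O(1/n)$ because $L\ge\epsilon n$. For slots of two different labels it is at most $n^2G^2(m-2)^{-2}L^{-2}=O(1/n^2)$. Two slots of the same label never lie in one edge.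

\emph{Conclusion.} Lemma~\ref{lem:pack} gives a matching with at least $(1-o(1))\frac{n^2}q(\frac12-\epsilon)$ edges. Concatenate the remembered instances. Each of them inserts each of its labels once and occupies a slot of that label; the slots are disjoint, so each label is inserted at most $L$ times. The sets of designated pairs are disjoint and have $q$ elements each, so at least $(1-o(1))(\frac12-\epsilon)n^2$ pairs are realized. For large $n$ at most $2\epsilon n^2$ of the $\binom n2$ pairs remain, including the pairs inside cells. By Lemma~\ref{lem:clean} a further walk realizes them with at most $1+2\sqrt\epsilon\,n$ insertions of each label. Lemma~\ref{lem:walk} gives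
\[
b(T_n)\le(t+\epsilon)n+2\sqrt\epsilon\,n+2
\]
for all large $n$ divisible by $N$. For general $n$, Lemma~\ref{lem:mono} allows us to replace $n$ by $N\lceil n/N\rceil\le n+N$, so $\limsup b(T_n)/n\le t+\epsilon+2\sqrt\epsilon$. Letting $\epsilon\to0$ proves Proposition~\ref{prop:round}, and with it Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{FGWY}
Yuanrui Feng, Jun Ge, Douglas B. West, Yan Yang,
\emph{Some new results on bar visibility of digraphs},
arXiv:2108.12086 (2021).

\bibitem{PS}
Pippenger and Spencer,
J. Combin. Theory Ser. A 51 (1989) 24--42.

\end{thebibliography}
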